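# Computing highway dimension is W[1]-hard

## 1. Paths: hitting intervals on a line

All graphs are finite, with positive edge weights, which we call lengths. The length of a path is the sum of its edge lengths, $d(x,y)$ is the shortest-path distance, and $B_\sigma(u)=\{x\in V: d(u,x)\le\sigma\}$ is the ball of radius $\sigma$ around $u$.

**Definition (highway dimension).** Let $G=(V,E)$ be such a graph. For $u\in V$ and $\sigma>0$ let $\mathcal F_\sigma(u)$ be the family of all shortest paths of $G$ whose length lies in $(\sigma,2\sigma]$ and which intersect $B_{2\sigma}(u)$. Let $h_\sigma(u)$ be the minimum size of a set $H\subseteq V$ that hits (intersects) every path of $\mathcal F_\sigma(u)$. The value of $\sigma$-HD on $G$ is $\max_{u}h_\sigma(u)$. The highway dimension of $G$ is the smallest integer $h$ such that the value of $\sigma$-HD is at most $h$ for every $\sigma>0$.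

So a road network has small highway dimension if, at every scale $\sigma$ and around every place $u$, a few vertices meet all shortest paths of length about $\sigma$ that come near $u$. The set $H$ may depend on $u$ and $\sigma$.

Take a long path with unit edge lengths and a vertex $u$ far from its ends; number the vertices so that $u=0$. At $\sigma=\frac12$ the family consists of the edges meeting $\{-1,0,1\}$, that is, of the four edges of the segment $-2,\dots,2$; the vertices $-1$ and $1$ hit all of them and two of the edges are disjoint, so $h_{1/2}(u)=2$. At $\sigma=1$ the paths have length exactly $2$ and meet $\{-2,\dots,2\}$; these are all three-vertex subpaths of the nine-vertex segment $-4,\dots,4$. Three of them are disjoint and the vertices $-2,1,4$ hit all of them, so $h_1(u)=3$.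

In both computations a hitting set was matched by a set of disjoint paths. On a path this always works.

**Proposition 1.** (a) For a finite family of subpaths of a path, the minimum size of a hitting set equals the maximum number of pairwise vertex-disjoint members. (b) If $G$ is a path with arbitrary positive edge lengths, then $h_\sigma(u)\le 7$ for all $u$ and $\sigma$.

*Proof.* (a) Disjoint members need different vertices, so the minimum is at least the maximum. For the other direction, run the path from left to right. Take a member whose right end $p$ is leftmost, put $p$ into $H$, and delete every member containing $p$. A remaining member has its right end strictly to the right of $p$ and misses $p$, so it lies entirely to the right of $p$ and is disjoint from the member taken. Repeat. At the end $H$ hits everything, and the members taken, one for each vertex of $H$, are pairwise disjoint.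

(b) A member of $\mathcal F_\sigma(u)$ contains a vertex at distance at most $2\sigma$ from $u$ and has length at most $2\sigma$. So it lies in the segment of vertices at distance at most $4\sigma$ from $u$, which has length at most $8\sigma$. Disjoint members have length more than $\sigma$ each, and their total length is at most $8\sigma$, so there are at most $7$ of them. Apply (a). $\square$

The greedy procedure in (a) runs in polynomial time, so on paths the problem is easy in every sense. What changes in general? A shortest path need no longer be one interval on one line. We will see in Section 3 that as soon as the paths to be hit are *pairs* of intervals on two lines, hitting sets begin to compute.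

## 2. Constant $h$, and the question of the exponent

For a general graph, the easy case is that of a constant target value.

**Proposition 2.** Given $G$ and $h$, one can decide in time $|V|^{h+O(1)}$ (up to a factor polynomial in the bit length of the weights) whether $G$ has highway dimension at most $h$. The same holds for the question whether the value of $\sigma$-HD is at most $h$, for one given $\sigma$.

*Proof.* *Finitely many radii suffice.* The family $\mathcal F_\sigma(u)$ is determined by the set of pairs $x\ne y$ with $d(x,y)\le\sigma$ and the set of pairs with $d(x,y)\le2\sigma$. As $\sigma$ grows, these sets change only at the critical values $d(x,y)$ and $d(x,y)/2$, and at a critical value the new sets are already in force. So the family is constant from each critical value up to, but not including, the next. Below the smallest critical value, every path of positive length is longer than $2\sigma$ and the family is empty. It suffices to test the $O(|V|^2)$ critical values.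

*One radius.* For each $u$ try all sets $H$ with $|H|\le h$. Let $d_H$ denote distance in $G-H$. Then $H$ fails to hit $\mathcal F_\sigma(u)$ if and only if there are $x,y,b\notin H$ with $b\in B_{2\sigma}(u)$, $d(x,y)\in(\sigma,2\sigma]$ and $d_H(x,b)+d_H(b,y)=d(x,y)$: a walk of length $d(x,y)$ from $x$ to $y$ is a shortest path because lengths are positive. This is a polynomial test. $\square$

So for every constant $h$ the problem is polynomial, but the degree grows with $h$. The question of this lecture is whether $h$ can be moved out of the exponent. Recall the vocabulary. A problem with parameter $h$ is *fixed-parameter tractable* (FPT) if it can be solved in time $f(h)\cdot|V|^{O(1)}$ for a computable $f$. A *parameterized reduction* maps an instance with parameter $k$, in time $g(k)$ times a polynomial, to an equivalent instance with parameter at most $g(k)$, for a computable $g$. A problem is W[1]-hard if every problem in W[1] has a parameterized reduction to it; then it is not FPT unless FPT $=$ W[1]. The Exponential Time Hypothesis (ETH) says that 3-SAT on $p$ variables cannot be solved in time $2^{o(p)}$.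

The question is posed in Blum, Disser, Feldmann, Gupta and Zych-Pawlewicz, "On Sparse Hitting Sets: from Fair Vertex Cover to Highway Dimension", arXiv:2208.14132 (2022), with these known facts: computing the highway dimension is NP-hard; for each fixed $\sigma$, $\sigma$-HD can be solved in time $|V|^{O(k)}$, where $k$ is the solution value; and $\sigma$-HD is W[1]-hard parameterized by $k$ when $2\sigma$ is the radius of the input graph. In the graphs of that last reduction the value of $\sigma$-HD for smaller $\sigma$ is unbounded, so it does not settle our question: we need hardness at one scale together with control of *all other scales*.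

We reduce from the following problem.

**Definition (binary CSP).** The input is a simple graph $F$ with vertex set $I$, no isolated vertices and $q\ge1$ edges; an integer $n\ge2$, where the domain $\{0,\dots,n-1\}$ is given explicitly, so that $n$ counts toward the input size; and for each edge $e=\{i,j\}$ a relation $R_e$, whose elements $x$ are pairs of values $x_i,x_j\in\{0,\dots,n-1\}$. The question is whether there is $\varphi:I\to\{0,\dots,n-1\}$ such that for every $e=\{i,j\}$ the pair $(\varphi(i),\varphi(j))$ is in $R_e$.

For example, let $F=K_k$ and let the values of variable $i$ be the vertices of color class $i$ of a graph, with $R_e$ the set of adjacent pairs. This is Multicolored Clique (color classes are padded to equal size with values that occur in no pair). It is W[1]-hard in $k$ by Fellows, Hermelin, Rosamond, Vialette, TCS 410 (2009). For general $F$ the CSP is Partitioned Subgraph Isomorphism, which, unless ETH fails, has no $f(F)\,n^{o(q/\log q)}$ algorithm by Marx, *Can you beat treewidth?*, Theory of Computing 6 (2010), Cor. 6.3.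

**Theorem 3.** For every fixed integer $t\ge25$ one can construct in polynomial time from a CSP instance a weighted graph $G$ (rational weights, polynomially many bits), a vertex $v$ and a radius $r^*$, such that with $h=(t+14)q+1$:

1. the CSP is satisfiable iff $G$ has highway dimension $\le h$, iff $h_{r^*}(v)\le h$;
2. in every case $G$ has highway dimension at most $(t+37)q+2\le h+24q$.

**Corollary 4.**

* (a) Deciding highway dimension $\le h$ is W[1]-hard parameterized by $h$; so it is not FPT unless FPT $=$ W[1].
* (b) Under ETH it has no $f(h)|V|^{o(h/\log h)}$ algorithm; it has a $|V|^{O(h)}$ algorithm.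
* (c) For every $\varepsilon>0$ this remains true on inputs promised to have highway dimension $\le(1+\varepsilon)h$; likewise for $\sigma$-HD at one given radius $\sigma$, parameterized by its solution size.
* (d) All of this holds even if all shortest paths of $G$ are unique.

Weights are given in binary and the construction uses lengths exponential in $n^2$. Nothing is claimed for polynomially bounded weights.

## 3. Two lines: how hitting sets compare integers

**Comparing two integers.** A *line* $\ell$ is a path $\ell_0,\dots,\ell_{2N}$ with unit edges. Take two lines $\ell,\ell'$, a large integer $r$, a small integer $\theta$, and join $\ell_0$ to $\ell'_{2N}$ by an edge of length $r-2N+2-\theta$. The path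
$$\Pi(y,y')=\ell_y\dots\ell_0\,\ell'_{2N}\dots\ell'_{y'}\qquad\text{has length}\qquad r+2-\theta+y-y'.\tag{1}$$
Suppose that $H$ contains exactly one vertex $\ell_a$ and one vertex $\ell'_{a'}$ of the two lines, with $1\le a,a'\le2N-1$. Then $\Pi(y,y')$ is not hit iff $y\le a-1$ and $y'\ge a'+1$, and the longest path that is not hit is $\Pi(a-1,a'+1)$, of length $r+a-a'-\theta$. All lengths are integers, so
$$H\text{ hits every }\Pi(y,y')\text{ of length}\ge r+1\iff a\le a'+\theta.\tag{2}$$
One vertex chosen on a line stores an integer, and one edge between two lines imposes an inequality.

**Encoding a variable.** For an edge $e=\{i,j\}$ of $F$ and $x\in R_e$ put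
$$\kappa_i(x)=2nx_i+x_j,\qquad\kappa_j(x)=2nx_j+x_i,\qquad N=2n^2.\tag{3}$$
Both maps are injective on $R_e$, since the second entry is less than $2n$, and their values lie in $[0,2n(n-1)+n-1]=[0,N-n-1]$. A pair $(e,i)$ with $i\in e$ is called a *flag*. Each flag will have its own lines, and the stored integer will be $2\kappa_i(x)+1$ or $2\kappa_i(x)+2$. An inequality with slack $\theta=2n-1$ between the lines of two flags $(e,i)$ and $(e',i)$ will be insensitive to the second entries but will force $x_i\le x'_i$. Running through all edges at $i$ in a cycle will force equality.

**Testing a relation.** For a flag $(e,i)$ suppose that there are lines $A$, $B$ with stored integers $y_A<y_B$. For each $\kappa$ we want a must-hit path containing $A_{2\kappa+2},\dots,A_{2N}$, then $B_0,\dots,B_{2\kappa}$, then an *object* $r^{e,i}_\kappa$. If $2\kappa+1\in[y_A,y_B]$, the chosen line vertices miss this path, so $H$ must pay for the object. If the budget allows only one object for the edge $e=\{i,j\}$, the same object has to serve both flags $(e,i)$ and $(e,j)$. So for each $x\in R_e$ we identify $r^{e,i}_{\kappa_i(x)}$ with $r^{e,j}_{\kappa_j(x)}$: one object can serve both exactly for pairs in $R_e$.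

For instance let $n=2$, so $N=8$. The pairs $(x_i,x_j)=(0,0),(0,1),(1,0),(1,1)$ have $\kappa_i=0,1,4,5$ and $\kappa_j=0,4,1,5$. If $R_e=\{(0,1)\}$, then $r^{e,i}_1$ is identified with $r^{e,j}_4$ and the other objects stay separate.

**Where the plain version breaks.** The objects are attached to the two lines $B^{e,i}$, $B^{e,j}$ in different orders. The first thing to try is to attach them all by edges of one common length $\lambda$: $r^{e,i}_\kappa$ to $B^{e,i}_{2\kappa}$, and similarly for $j$. Suppose $(0,0)$ and $(1,0)$ are in $R_e$ (entries in the order $i,j$). The corresponding objects sit at $B_0$ and $B_{4n}$ on $B^{e,i}$, but at $B_0$ and $B_2$ on $B^{e,j}$.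

- If $\lambda<n-\frac12$, the detour from $B^{e,i}_0$ to $B^{e,i}_{4n}$ over the other line has length $4\lambda+2<4n$. The line is then not a shortest path, and the calculation leading to (2) has no basis.
- If $\lambda\ge n-\frac12$, look at center $B^{e,i}_0$ and radius $\sigma=\lambda/2$. Each edge from an object to the line is a shortest path, since any other path out of the object starts with an edge of length $\lambda$ too and continues. Its length lies in $(\sigma,2\sigma]$, and it meets $B_{2\sigma}(B_0)$ whenever $2\kappa\le\lambda$. These edges are pairwise disjoint and there are $\min(N,\lfloor\lambda/2\rfloor+1)$ of them. So $h_\sigma(B_0)>(n-1)/2$, which is not bounded in terms of $q$.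

At the big scale everything is as planned; a *small* scale destroys the bound.

**The way around.** Give the objects of one cluster the distinct lengths $M4^a$, $a=1,2,3,\dots$, with $M$ much larger than $N$. At radius $\sigma$, an object whose edges are longer than $2\sigma$ lies on no relevant path, and objects whose edges are much shorter than $\sigma$ contribute little to the length. Only a *constant* number of objects remain in between, and these can all be put into the hitting set. This destroys nothing at the big scale, because two competing routes between the same two objects pay the same attachment lengths, which cancel in the comparison.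

Three more tasks remain: the desired long paths must be *unique* shortest paths, undesired long paths must not be shortest or must not meet the ball, and the constant-per-edge cost at other centers must stay below $h$. They are handled by hub edges that provide slightly shorter detours, by the boundary of the ball $B_{2r^*}(v)$, and by disjoint "pad" edges that use up budget only near $v$.

The pads can be seen in isolation. Let $v$ be joined to $s_1,\dots,s_m$ by edges of length $\frac32r$, and each $s_k$ to a leaf $s'_k$ by an edge of length $r+\frac12$, where $r>1$. At radius $r+\frac14$ the family at $v$ contains the $m$ disjoint edges $s_ks'_k$, while every edge contains some $s_k$, so $h_{r+1/4}(v)=m$. But $d(s_j,s_k)=3r$ for $j\ne k$, so around $u\ne v$ the ball of radius $2(r+\frac14)$ meets at most one pad edge. Every other edge contains $v$, and $h_{r+1/4}(u)\le2$.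

## 4. The graph

From now on $r$ is a fixed number and a variable radius is called $\sigma$. Put
$$N=2n^2,\quad M=1000N,\quad W=M4^N,\quad Z=M4^{3N},\quad r=1000Z,\quad\rho=600Z,$$
$$D=r-W-4N,\quad r^*=r+\tfrac14,\quad L=r+\tfrac12,\quad m=tq,\quad h=m+14q+1.$$

**Vertices of the gadgets.** The set of the following vertices is called $X$.

* For each flag $(e,i)$: three lines $A=A^{e,i}$, $B=B^{e,i}$, $C=C^{e,i}$; objects $w_\kappa=w^{e,i}_\kappa$ for $0\le\kappa<N$, with $\lambda(w_\kappa)=M4^{\kappa+1}\le W$; and hubs $P^{e,i},P'^{e,i},G'^{e,i}$.
* For each edge $e=\{i,j\}$: a hub $G^e$ and a set $O_e$ of objects $r^{e,i}_\kappa,r^{e,j}_\kappa$ ($0\le\kappa<N$), where for each $x\in R_e$ we identify $r^{e,i}_{\kappa_i(x)}=r^{e,j}_{\kappa_j(x)}$ and nothing else. As $\kappa_i,\kappa_j$ are injective, the identified pairs form a matching, and $|O_e|\le2N$. Number $O_e$ as $o_1,o_2,\dots$ and let $\lambda(o_a)=M4^{N+a}$. So $4W\le\lambda(o)\le Z$ for $o\in O_e$.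
* For each line $\ell$: two anchors $\omega_\ell,\omega'_\ell$.

There are $6q$ lines, $12q$ anchors and $3\cdot2q+q=7q$ hubs.

**Short edges.** These are the line edges and

* $w_\kappa A_{2\kappa+2}$ and $w_\kappa P$, both of length $\lambda(w_\kappa)$, and $w_\kappa P'$ of length $\lambda(w_\kappa)+4(N-\kappa)$;
* for $o\in O_e$: $oG^e$ of length $\lambda(o)$; and whenever $o=r^{e,i}_\kappa$: $oB^{e,i}_{2\kappa}$ of length $\lambda(o)$ and $oG'^{e,i}$ of length $\lambda(o)+4\kappa$.

**Long edges.**

* For each flag: the clause edge $A_{2N}B_0$ of length $D$, and the hub edges $P^{e,i}G^e$ of length $D+2N-1$ and $P'^{e,i}G'^{e,i}$ of length $D-2N-1$.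
* Comparator edges $\ell_0\ell'_{2N}$ of length $r-2N+2-\theta$ for the triples $(\ell,\ell',\theta)$: (i) $(A^{e,i},C^{e,i},0)$; (ii) $(C^{e,i},B^{e,i},-1)$; (iii) for each $i\in I$ of degree $d\ge2$, with incident edges in a cyclic order $e_1,\dots,e_d$: $(B^{e_k,i},C^{e_{k+1},i},2n-1)$ for all $k$, indices mod $d$.
* For each comparator edge a shield edge, shorter by exactly $1$, which joins the same end vertex of the $C$-line to a hub: to $P^{e,i}$ in (i), to $G^e$ in (ii), to $G^{e_k}$ in (iii).
* Anchor edges $\omega\ell_1$ for $\omega\in\{\omega_\ell,\omega'_\ell\}$, of length $r-2N+3$; and if $\ell=A^{e,i}$ (respectively $\ell=B^{e,i}$), a shield edge $\omega P^{e,i}$ (respectively $\omega G^e$) of length $r-2N+2$.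

**The center.** Let $U$ be the set of all vertices of $C$-lines, all $w$'s, all anchors and all hubs. A vertex $c$ is joined to every vertex of $U$ by a star edge of length $\rho$. To $c$ and to each hub attach a leaf by an edge of length $\frac32r$. A vertex $v$ is joined to $c$ by an edge of length $2r+\frac12-\rho$. For $k=1,\dots,m$ there are vertices $s_k,s'_k$, an edge $vs_k$ of length $\frac32r$, and a pad edge $s_ks'_k$ of length $L$.

**Facts to read off.** All edges with both ends in $X\cup\{c\}$ have integer length. The longest long edges have length at most $r-2N+3<r$ (as $N\ge8$) and the shortest have length at least $r-2W$, so long edges have length in $[r-2W,r)$. All edges that are not short have length at least $\rho$.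

The *clusters* are the components of $X$ under short edges. They are $\mathcal A^{e,i}$ (the line $A^{e,i}$, the objects $w^{e,i}_\kappa$, the hubs $P^{e,i},P'^{e,i}$); $\mathcal B^e$ for $e=\{i,j\}$ (the lines $B^{e,i},B^{e,j}$, the objects $O_e$, the hubs $G^e,G'^{e,i},G'^{e,j}$); each $C$-line; and each single anchor. The *core pieces* are the lines and the hubs. A cluster has at most five core pieces, at most two of them lines. Objects are pairwise non-adjacent. Each object $z$ has at most one edge to each core piece, these edges have length in $[\lambda(z),\lambda(z)+4N]$, and $\lambda(z)\ge4M$. Within a cluster the numbers $\lambda(z)$ are distinct and of the form $M4^a$. Different core pieces are never joined by a short edge. Every long edge joins two different clusters.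

## 5. Shortest paths have one long edge

**Lemma 5.**

1. Two vertices of one cluster are joined by a path of short edges of length $\le5Z$, and every shortest path between them uses only short edges.
2. For $x\in X$ we have $\rho\le d(x,c)\le\rho+5Z$, with $d(x,c)=\rho$ if $x\in U$ and $d(x,c)\ge\rho+1$ otherwise.
3. A shortest path with all vertices in $X$ has at most one long edge; if it has none, its length is $\le5Z$.
4. If $x,y$ lie in different clusters joined by at least one long edge, then every shortest $x$–$y$ path lies in $X$ and contains exactly one long edge $ab$, and $ab$ joins the two clusters. So $d(x,y)$ is the minimum of $d(x,a)+|ab|+d(b,y)$ over the long edges $ab$ joining the two clusters, with $a$ in the cluster of $x$.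

*Proof.* **Part 1** bounds the size of a cluster. A $C$-line has length $2N$, and an anchor is alone. In the other clusters, every line vertex is within $2N+Z$ of an object, every hub is within $Z+4N$ of an object, and two objects are within $2Z$ of each other via $P$, respectively $G^e$. Altogether two vertices are within $2(Z+4N)+2Z=4Z+8N\le5Z$. As $5Z<\rho$, a shortest path cannot use an edge that is not short.

**Part 2** locates $c$. A path from $x\in X$ reaches $c$ first by a star edge, because $v$ and the leaf of $c$ are accessible only through $c$. This gives the lower bound $\rho$. If $x\notin U$, there is a further edge, inside $X$, of integer length $\ge1$. Every cluster contains a vertex of $U$ (a $w$, a hub, a $C$-vertex or an anchor), so part 1 gives the upper bound.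

**Part 3** excludes two long edges. By part 2 any two vertices of $X$ have distance at most $2\rho+10Z=1210Z$. Two long edges have total length at least $2(r-2W)\ge1996Z$. Without a long edge the path stays in one cluster, and part 1 applies.

**Part 4** excludes $c$ as well. Through a long edge between the two clusters there is a route of length $\le r+10Z=1010Z$. A path through $c$ costs at least $2\rho=1200Z$, and two long edges cost at least $1996Z$. A leaf is useless for a path between vertices of $X$, and $v$ and the pads lie behind $c$. So a shortest path lies in $X$ and has exactly one long edge (at least one, as the clusters differ), whose ends are then in the clusters of $x$ and $y$. $\square$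

**Lemma 6.**

1. The unique shortest path between two vertices of a line runs along the line.
2. Two vertices of different core pieces of one cluster have distance $\ge8M$.
3. If an object $z$ has a short edge to a vertex $a$ of a core piece, then the unique shortest path from $z$ to any vertex $a'$ of that piece is this edge followed by the path along the piece.

*Proof.* A path that leaves a core piece and then comes back to it, or goes to another core piece, either uses an edge that is not short (length $\ge\rho\ge8M$) or passes through an object, using two edges of length $\ge4M$. In both cases it costs at least $8M$. This proves 2, and it proves 1 because $8M>2N$.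

For 3, the described path has length at most $\lambda(z)+4N+2N$. Consider another path from $z$ to $a'$. If its first edge is $za$, the rest is a path from $a$ to $a'$ different from the one along the piece, hence strictly longer by part 1 (if the piece is a hub, there is no other path). If its first edge goes to a different core piece, the total length is at least $\lambda(z)+8M>\lambda(z)+6N$ by part 2. If its first edge is not short, the length is at least $\rho=600Z>\lambda(z)+6N$. $\square$

## 6. Which long paths are shortest

Call a path *free* if all its vertices are in $X$ and none is a hub. The long edges without a hub endpoint are the comparator edges, the anchor edges $\omega\ell_1$ and the clause edges. We describe the free shortest paths through each kind. By Lemma 5.3 such a path has exactly one long edge.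

**Lemma 7 (comparators and anchors).**

1. For a comparator edge with triple $(\ell,\ell',\theta)$ the path $\Pi(y,y')$ of (1) is the unique shortest path between its ends, for all $0\le y,y'\le2N$. Every free shortest path containing the comparator edge is some $\Pi(y,y')$.
2. For $\omega\in\{\omega_\ell,\omega'_\ell\}$ and $0\le y\le2N$, the path consisting of the edge $\omega\ell_1$ and the part of $\ell$ from $\ell_1$ to $\ell_y$ is the unique shortest path between its ends, of length $r-2N+3+|y-1|$. Every free shortest path containing the edge $\omega\ell_1$ has this form.

*Proof.* **Step 1: the two clusters are joined by exactly two long edges.** This lists the competitors. In every type one of the two lines is a $C$-line, which is a cluster by itself. In (i) the clusters are $C^{e,i}$ and $\mathcal A^{e,i}$, in (ii) $C^{e,i}$ and $\mathcal B^e$, in (iii) $C^{e_{k+1},i}$ and $\mathcal B^{e_k}$. Here $e_{k+1}\ne e_k$, so (iii) does not coincide with a pair of type (ii), and $(e_{k+1},i)$ is the successor of only one $e_k$. So only the comparator edge and its shield join the two clusters. They share the end on the $C$-line, which we call the $C$-end; the other end $g$ of the shield is a hub.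

**Step 2: the comparator wins between line vertices.** Let $x$ be a vertex of the $C$-line and $y$ a vertex of the other line. Both routes start with the path from $x$ to the $C$-end. Then the comparator route costs the comparator length plus at most $2N$. The shield route costs the comparator length minus $1$ plus $d(g,y)\ge8M$ (Lemma 6.2). As $8M-1>2N$, by Lemma 5.4 every shortest path uses the comparator edge, and by Lemma 6.1 the two parts on the lines are unique. So $\Pi(y,y')$ is the unique shortest path.

**Step 3: the shield cuts off objects.** Let $Q$ be a free shortest path through the comparator edge. It consists of a piece of the $C$-line, the edge, and a hub-free path of short edges in the other cluster, starting at the end of the other line. Suppose that this last part leaves the line. Then it first goes from some line vertex to an object $z$ attached there by an edge of length $\lambda(z)$ (all edges from lines to objects have length exactly $\lambda(z)$). The subpath of $Q$ from the $C$-end to $z$ has length at least the comparator length plus $\lambda(z)$. But via the shield one gets from the $C$-end to $z$ with the comparator length minus $1$ plus $\lambda(z)$, since $w_\kappa P$ and $oG^e$ have length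 $\lambda(w_\kappa)$ and $\lambda(o)$. This contradicts that $Q$ is shortest. So $Q$ stays on the two lines and is some $\Pi(y,y')$.

**Step 4: anchors.** This repeats the argument with $\omega$ in place of the $C$-end. The cluster $\{\omega\}$ is joined to the cluster of $\ell$ by the anchor edge and, if $\ell$ is an $A$- or $B$-line, by a shield of length smaller by $1$ that ends in a hub at distance $\ge8M$ from $\ell$. So the stated path is the unique shortest one. The only neighbors of $\omega$ are $\ell_1$, possibly a hub, and $c$; so $\omega$ is an end of every free path containing $\omega\ell_1$. If a free shortest path through $\omega\ell_1$ left the line $\ell$ to an object $z$, the route via the shield would be shorter by at least $1$, as in Step 3. If $\ell$ is a $C$-line there are no objects in its cluster. $\square$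

**Lemma 8 (clauses).** For a flag $(e,i)$ and $0\le\kappa<N$ the path
$$\Pi^{e,i}_\kappa:\quad w_\kappa,\ A_{2\kappa+2},\dots,A_{2N},\ B_0,\dots,B_{2\kappa},\ r^{e,i}_\kappa$$
is the unique shortest path between its ends, and its length is $\ge r+1$ and $\le r+2Z$. Every free shortest path that contains the clause edge $A_{2N}B_0$ and meets $U$ has length $\le r$ or contains some $\Pi^{e,i}_\kappa$.

*Proof.* **Step 1: compare the three routes.** The purpose is to see that the clause edge is used from $w_\kappa$ to $r_{\kappa'}=r^{e,i}_{\kappa'}$ only if $\kappa'=\kappa$. The clusters $\mathcal A^{e,i}$ and $\mathcal B^e$ are joined by exactly three long edges: the clause edge, $PG$ (short for $P^{e,i}G^e$) and $P'G'$ (short for $P'^{e,i}G'^{e,i}$). Put $\Delta=\kappa'-\kappa$, $\Lambda=\lambda(w_\kappa)+\lambda(r_{\kappa'})$ and $c_0=D+2N-2$. By Lemma 6.3 the best routes through these edges have the lengths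

* clause edge: $\Lambda+(2N-2\kappa-2)+D+2\kappa'=\Lambda+c_0+2\Delta$;
* $PG$: $\Lambda+D+2N-1=\Lambda+c_0+1$;
* $P'G'$: $\Lambda+4(N-\kappa)+(D-2N-1)+4\kappa'=\Lambda+c_0+1+4\Delta$.

The attachment lengths $\Lambda$ are common to all three. If $\Delta=0$, the clause route is strictly shortest. If $\Delta\ge1$, then $1<2\Delta$ and $PG$ beats the clause route. If $\Delta\le-1$, then $1+4\Delta<2\Delta$ and $P'G'$ beats the clause route. With Lemma 5.4 and the uniqueness in Lemma 6.3, $\Pi_\kappa$ is the unique shortest path between its ends, and no shortest path from $w_\kappa$ to $r_{\kappa'}$ with $\kappa'\ne\kappa$ uses the clause edge.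

**Step 2: the length.** With $\Delta=0$ it is $\Lambda+c_0=r+\lambda(w_\kappa)+\lambda(r_\kappa)-W-2N-2$. As $\lambda(r_\kappa)\ge4W$, this is at least $r+3W-2N-2\ge r+1$; as $\lambda(w_\kappa)\le W$ and $\lambda(r_\kappa)\le Z$, it is at most $r+2Z$.

**Step 3: other paths through the clause edge.** Let $Q$ be a free shortest path through $A_{2N}B_0$ meeting $U$. It lies in $\mathcal A^{e,i}\cup\mathcal B^e$, and the only non-hub vertices of $U$ there are the $w$'s. The only neighbor of $w_\kappa$ that is neither a hub nor $c$ is $A_{2\kappa+2}$. So a $w$ on $Q$ is an end of $Q$, and $Q$ starts with $w_\kappa,A_{2\kappa+2}$ for some $\kappa$. It then runs along $A$ to $A_{2N}$ (another $w$ would be an end) and on to $B_0$. If the part of $Q$ in $\mathcal B^e$ contains no object, it stays on $B$, and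
$$|Q|\le W+(2N-2)+D+2N=r-2.$$
Otherwise the first object is reached from some $B_{2\kappa'}$ and is $r^{e,i}_{\kappa'}$. The subpath of $Q$ from $w_\kappa$ to it is a shortest path using the clause edge. By Step 1, $\kappa'=\kappa$, and the subpath is $\Pi_\kappa$. $\square$

The condition "meets $U$" cannot be dropped. The path $A_{2N},B_0,r^{e,i}_0$ has length $D+\lambda(r_0)\ge r+3W-4N>r$, and it is a shortest path: the two other long edges start at hubs at distance $\ge8M$ from $A_{2N}$, so these routes have length at least $8M+(D-2N-1)+\lambda(r_0)$. A set that stores one integer in $[1,2N-1]$ on $A$ and one on $B$ does not hit it unless it contains $r_0$. It avoids $U$, though, and this is why $A$ and $B$ are kept out of the ball around $v$. Comparator paths must be hit, and for that reason each comparator involves a $C$-line, which lies in $U$.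

## 7. The ball of radius $2r^*$ around $v$

Since $d(v,c)=2r+\frac12-\rho$ and $X$ is reached from $v$ only through $c$, Lemma 5.2 gives
$$d(v,x)=2r+\tfrac12\ \text{ for }x\in U,\qquad d(v,x)\ge2r+\tfrac32\ \text{ for }x\in X\setminus U.\tag{4}$$
For $\sigma\in[r^*,L)$ we have $2r+\frac12\le2\sigma<2r+1$, hence $B_{2\sigma}(v)\cap X=U$.

**Lemma 9 (from a solution to a hitting set).** If the CSP is satisfiable, then $h_\sigma(v)\le h$ for all $\sigma\in[r^*,L)$.

*Proof.* **Step 1: define $H$.** Let $\varphi$ be a solution. For $e=\{i,j\}$ let $x^e\in R_e$ be the pair given by $\varphi$. Let $H$ consist of all $s_k$; of $c$; of all hubs; for each flag $(e,i)$, with $\kappa=\kappa_i(x^e)$, of the vertices $A_{y_A},C_{y_C},B_{y_B}$ with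
$$y_A=y_C=2\kappa+1,\qquad y_B=2\kappa+2;$$
and for each $e$ of the object $r_e:=r^{e,i}_{\kappa_i(x^e)}=r^{e,j}_{\kappa_j(x^e)}$. Then $|H|=m+1+7q+6q+q=h$. As $\kappa\le N-n-1$, all stored integers are in $[1,2N-1]$.

**Step 2: all comparator inequalities $y_\ell\le y_{\ell'}+\theta$ hold.** For (i) and (ii) they hold with equality. For (iii) put $\alpha=\varphi(i)$ and let $\beta,\beta'$ be the second entries for $e_k,e_{k+1}$. We need
$$2(2n\alpha+\beta)+2\le2(2n\alpha+\beta')+1+(2n-1),$$
which says $\beta-\beta'\le n-1$, and this is true.

**Step 3: reduce to free paths.** Suppose that a shortest path $Q$ of length $>\sigma$ meets $B_{2\sigma}(v)$ and avoids $H$. It avoids $c$, all hubs and all $s_k$. All neighbors of the leaves, of the $s'_k$ and of $v$ are among these vertices, so $Q$ contains none of them either, and $Q$ is free. As $|Q|>r>5Z$, it has exactly one long edge (Lemma 5.3). Its length is an integer greater than $r$, so $|Q|\ge r+1$.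

**Step 4: rule out the three kinds of long edges.**

* Comparator edge. By Lemma 7.1, $Q=\Pi(y,y')$, and $y\le y_\ell-1$, $y'\ge y_{\ell'}+1$ because $Q$ avoids $H$. So $|Q|\le r+y_\ell-y_{\ell'}-\theta\le r$, a contradiction.
* Anchor edge. By Lemma 7.2, $Q$ ends in some $\ell_y$ and contains all of $\ell_1,\dots,\ell_y$ if $y\ge1$. As $y_\ell\ge1$ and $Q$ avoids $\ell_{y_\ell}$, we get $y\le y_\ell-1\le2N-2$ (also if $y=0$). So $|y-1|\le2N-3$ and $|Q|\le r$, a contradiction.
* Clause edge of $(e,i)$. As $Q\subseteq X$ meets $B_{2\sigma}(v)\cap X=U$ and is longer than $r$, Lemma 8 says that it contains some $\Pi^{e,i}_{\kappa'}$. Let $\kappa=\kappa_i(x^e)$. If $\kappa'<\kappa$, then $2\kappa'+2\le2\kappa+1\le2N$ and $Q$ contains $A_{2\kappa+1}\in H$. If $\kappa'>\kappa$, then $2\kappa+2\le2\kappa'$ and $Q$ contains $B_{2\kappa+2}\in H$. If $\kappa'=\kappa$, it contains $r_e\in H$. All three are contradictions. $\square$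

**Lemma 10 (from a hitting set to a solution).** If $h_{r^*}(v)\le h$, then the CSP is satisfiable.

*Proof.* Let $H$ hit $\mathcal F_{r^*}(v)$, with $|H|\le h$. The relevant lengths are those in $(r+\frac14,2r+\frac12]$, and the ball contains $c$, all $s_k$ and $U$.

**Step 1: list paths that must be hit.** Each of the following is a shortest path, and we check length and ball.

* The pad edges: length $L=r+\frac12$, and $d(v,s_k)=\frac32r$. The leaf edges at $c$ and at the $7q$ hubs: length $\frac32r$. These edges are pairwise disjoint, so $H$ contains at least $m+1+7q$ of their end vertices.
* For each line $\ell$ and $\omega\in\{\omega_\ell,\omega'_\ell\}$, the path $\omega,\ell_1,\dots,\ell_{2N-1}$, of length $(r-2N+3)+(2N-2)=r+1$; it contains $\omega\in U$. So $S_\ell:=V(\ell)\cup\{\omega_\ell,\omega'_\ell\}$ meets $H$. If $|S_\ell\cap H|=1$, the single vertex hits both paths, hence it is $\ell_{y_\ell}$ with $1\le y_\ell\le2N-1$. In this case we call $\ell$ *tight*.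
* Each comparator path $\Pi(y,y')$ of length $\ge r+1$; its length is at most $r+2N+3\le2r^*$, and it contains a vertex of a $C$-line, which is in $U$. Suppose that both lines of a comparator $(\ell,\ell',\theta)$ are tight. Then $\Pi(y_\ell-1,y_{\ell'}+1)$ is not hit, so its length $r+y_\ell-y_{\ell'}-\theta$ is at most $r$:
$$y_\ell\le y_{\ell'}+\theta\quad\text{if }\ell,\ell'\text{ are tight}.\tag{5}$$
* Each $\Pi^{e,i}_\kappa$: its length is in $[r+1,r+2Z]$, and it contains $w_\kappa\in U$.

**Step 2: a tight flag needs an object.** We claim:

(∗) *If the three lines of a flag $(e,i)$ are tight, then $y_A\le y_C\le y_B-1$, so $[y_A,y_B]\subseteq[1,2N-1]$ contains an odd number. For each odd $2\kappa+1$ in $[y_A,y_B]$ we have $0\le\kappa<N$, and $H$ contains $w^{e,i}_\kappa$ or $r^{e,i}_\kappa$.*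

The inequalities are (5) for the types (i) and (ii), and an interval containing two consecutive integers contains an odd number. If $y_A\le2\kappa+1\le y_B$, then $y_A<2\kappa+2$ and $y_B>2\kappa$, so no line vertex of $\Pi^{e,i}_\kappa$ is in $H$; hence $H$ contains one of its two objects.

**Step 3: count.** This shows that the budget leaves exactly one vertex per line and one object per edge of $F$. For $e=\{i,j\}$ let $U_e$ be the union of the six sets $S_\ell$ of its flags and of its objects ($w^{e,i}_\kappa$, $w^{e,j}_\kappa$, $O_e$). Each of the six disjoint sets $S_\ell$ meets $H$. If $H$ contains no object of $U_e$ and $|H\cap U_e|\le7$, then at most one of the six lines is not tight, so one of the two flags has three tight lines, contradicting (∗). So without objects $|H\cap U_e|\ge8$, and with an object $|H\cap U_e|\ge6+1=7$. Hence always $|H\cap U_e|\ge7$, with equality only if all six lines are tight and $H$ contains exactly one object $x_e$ of $U_e$. The sets $U_e$ are disjoint from each other and from the edges in the first item of Step 1, since they contain no hubs. Therefore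
$$|H|\ge m+1+7q+7q=h,$$
and equality holds everywhere.

**Step 4: the object names a pair in $R_e$.** By (∗) for both flags of $e$, the single object satisfies
$$x_e\in\{w^{e,i}_\kappa,r^{e,i}_\kappa\}\cap\{w^{e,j}_{\kappa'},r^{e,j}_{\kappa'}\}\quad\text{for some }\kappa,\kappa'.$$
The $w$'s of the two flags are different and are not in $O_e$, so $x_e=r^{e,i}_\kappa=r^{e,j}_{\kappa'}$. By construction there is $x\in R_e$ with $\kappa=\kappa_i(x)$ and $\kappa'=\kappa_j(x)$. As the $r^{e,i}$'s with different indices are different vertices, $2\kappa+1$ is the *only* odd number in $[y_A,y_B]$ for the flag $(e,i)$; likewise for $j$. So $y_B\ge2\kappa+1$, and $y_B\le2\kappa+2$, hence $y_C\le y_B-1\le2\kappa+1$: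
$$y_{B^{e,i}}\ge2\kappa_i(x)+1,\qquad y_{C^{e,i}}\le2\kappa_i(x)+1.\tag{6}$$

**Step 5: the edges at $i$ agree.** Take a comparator of type (iii) at $i$, from $e=e_k$ (pair with $x_i=\alpha$, other entry $\beta$) to $e'=e_{k+1}$ (entries $\alpha',\beta'$). By (6), (5) and (6),
$$4n\alpha+2\beta+1\le y_{B^{e,i}}\le y_{C^{e',i}}+2n-1\le4n\alpha'+2\beta'+1+2n-1.$$
So $4n(\alpha-\alpha')\le2(n-1)+2n-1<4n$, that is, $\alpha\le\alpha'$. Going once around the cycle, all edges at $i$ give the same value; call it $\varphi(i)$. If $i$ has degree $1$, let $\varphi(i)$ be the value given by its single edge. There are no isolated vertices, so $\varphi$ is defined on $I$, and for each $e=\{i,j\}$ the pair $(\varphi(i),\varphi(j))$ is the pair $x\in R_e$ of Step 4. $\square$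

## 8. All other centers and all other radii

**Lemma 11.** For all pairs $(u,\sigma)$ with $u\ne v$ or $\sigma\notin[r^*,L)$ we have $h_\sigma(u)\le h$, whether or not the CSP is satisfiable. For $\sigma\in[r^*,L)$ we have $h_\sigma(v)\le m+37q+2$.

*Proof.* Let $Q_0$ consist of $v$, $c$, the $7q$ hubs, the vertices $\ell_0,\ell_1,\ell_{2N}$ of the $6q$ lines, and the $12q$ anchors. Then $|Q_0|=2+7q+18q+12q=37q+2$. Since $t\ge25$ and $q\ge1$, $h\ge39q+1\ge37q+3$.

**Step 1: $\sigma\ge6Z$, all paths except single pad edges.** The aim is to show that $Q_0$ hits these. A shortest path with only short edges lies in one cluster and has length $\le5Z$, so a path of the family contains an edge that is not short. Every such edge other than a pad edge has an end in $Q_0$: clause edges end in $A_{2N}$, comparator edges in $\ell_0$, anchor edges in $\ell_1$, hub edges and shields in a hub, star edges in $c$, leaf edges in $c$ or a hub, and $vc,vs_k$ in $v$. A path whose only non-short edges are pad edges is a single pad edge, because the only other edge at $s_k$ is $vs_k$ and $s'_k$ is a leaf.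

**Step 2: $\sigma\ge6Z$, the pad edges.** A pad edge is in a family at radius $\sigma$ only if $L\in(\sigma,2\sigma]$, that is, $\sigma\in[L/2,L)$. If $\sigma\notin[L/2,L)$, then $h_\sigma(u)\le|Q_0|\le h$. Now let $\sigma\in[L/2,L)$.

* $u\ne v$. If $u\notin\{s_k,s'_k\}$, then $d(u,v)\ge1.4r$ (either $u$ is behind $c$, with $d(v,c)=1.4r+\frac12$, or $u$ is in another leg, at distance $\ge\frac32r$). So $d(u,s_k)\ge2.9r>2L>2\sigma$, and $s'_k$ is still farther. Hence at most one pad edge meets $B_{2\sigma}(u)$, and $h_\sigma(u)\le|Q_0|+1=37q+3\le h$.
* $u=v$ and $\sigma<r^*$. Then $2\sigma<2r+\frac12$. By (4) the ball contains no vertex of $X$; it contains no $s'_k$ (distance $\frac52r+\frac12$) and no leaf. So $B_{2\sigma}(v)\subseteq\{v,c,s_1,\dots,s_m\}$. As every path of the family meets the ball, this set hits everything, and $m+2\le h$.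
* $u=v$ and $\sigma\in[r^*,L)$. Then $Q_0\cup\{s_1,\dots,s_m\}$ hits everything and has size $m+37q+2$.

**Step 3: $\sigma<6Z$, localization.** Now $2\sigma<12Z<\rho$. So the paths of $\mathcal F_\sigma(u)$, and the shortest paths connecting them to $u$, use only short edges. Hence the family is empty if $u\notin X$, and otherwise all its paths lie in the cluster of $u$.

**Step 4: $\sigma<M$.** Here everything happens on one line, as in Section 1. Short edges at objects have length $\ge4M>2\sigma$. So the paths of the family, and the connections to $u$, use only line edges: the family is empty, or $u$ is on a line and the family consists of subpaths of this line within distance $4\sigma$ from $u$. This segment has length at most $8\sigma$, so at most $7$ disjoint subpaths of length $>\sigma$ fit, and by Proposition 1(a) seven vertices suffice; $7\le h$.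

**Step 5: $M\le\sigma<6Z$.** Here the exponential lengths pay off. Let $T$ be the set of objects $z$ in the cluster of $u$ with $\sigma/32<\lambda(z)\le4\sigma$. The numbers $\lambda(z)$ in a cluster are distinct and of the form $M4^a$; five of them would have a ratio of at least $4^4=256>128$. So $|T|\le4\le h$.

We claim that $T$ hits the family. Suppose that a path $Q$ of the family avoids $T$. It contains no object with $\lambda(z)>4\sigma$, because an edge at such an object is longer than $2\sigma\ge|Q|$. So all its objects have $\lambda(z)\le\sigma/32$. By Lemma 6.1, $Q$ meets each line in a contiguous subpath. So $Q$ visits each core piece at most once, hence makes at most five visits to core pieces. Objects are non-adjacent, so between two objects of $Q$ there is a visit to a core piece, and $Q$ contains at most six objects. At most two core pieces are lines, each contributing at most $2N$. Therefore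
$$|Q|\le12\left(\frac{\sigma}{32}+4N\right)+4N=\frac38\sigma+52N<\sigma,$$
since $52N<M/10\le\sigma/10$. This contradicts $|Q|>\sigma$. $\square$

**Proof of Theorem 3.** If the CSP is satisfiable, then Lemma 9 bounds $h_\sigma(v)$ for $\sigma\in[r^*,L)$ and Lemma 11 bounds all other $h_\sigma(u)$, so $G$ has highway dimension $\le h$. If $G$ has highway dimension $\le h$, then $h_{r^*}(v)\le h$. If $h_{r^*}(v)\le h$, then the CSP is satisfiable by Lemma 10. This is part 1. By Lemma 11 the highway dimension is always at most $m+37q+2=(t+37)q+2=h+23q+1\le h+24q$, which is part 2. The graph has $(nqt)^{O(1)}$ vertices, and its weights have $O(N)$ bits up to an additive constant, so the construction is polynomial. $\blacksquare$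

## 9. Hardness, the ETH bound, and a promise

**Proof of Corollary 4(a).** Take $t=40$, so $h=54q+1$. Multicolored Clique with parameter $k\ge2$ is the CSP with $F=K_k$ and $q=\binom k2$, and Theorem 3 maps it to an instance with $h=54\binom k2+1$, a function of $k$. This is a parameterized reduction. So the problem is W[1]-hard, and there is no $f(h)|V|^{O(1)}$ algorithm unless FPT $=$ W[1].

**Proof of (b).** For fixed $t$ we have $h=\Theta(q)$ and $|V(G)|=(nq)^{O(1)}$, and the bit length is polynomial in $|V(G)|$. An $f(h)|V|^{o(h/\log h)}$ algorithm would solve the CSP in time
$$f(h)\,(nq)^{o(q/\log q)}+(nq)^{O(1)}\le f'(q)\,n^{o(q/\log q)},$$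
where the powers of $q$ have been absorbed in $f'$. Isolated vertices of $F$ do not matter for Partitioned Subgraph Isomorphism (their classes only have to be nonempty). So this contradicts Marx's theorem under ETH. The $|V|^{O(h)}$ algorithm is Proposition 2.

**Proof of (c).** Take a constant integer $t\ge\max(25,24/\varepsilon)$. By Theorem 3 the highway dimension of $G$ is at most $h+24q\le h+\varepsilon tq\le(1+\varepsilon)h$, so the promise holds on all instances produced, and the arguments for (a) and (b) apply with this $t$. For one given radius, use $\sigma=r^*$: if the CSP is satisfiable, all $h_{r^*}(u)$ are at most $h$ by Lemmas 9 and 11; if the value of $r^*$-HD is at most $h$, then in particular $h_{r^*}(v)\le h$, and Lemma 10 applies. So the value of $r^*$-HD is $\le h$ iff the CSP is satisfiable. The upper bound for one radius is again Proposition 2. $\square$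

## 10. Making all shortest paths unique

**Proof of (d).** Number the edges of $G$ as $1,2,\dots$ and add $2^{-(a+10)}$ to the length of edge $a$. Call the new graph $G'$; its weights still have polynomially many bits. Write $d'$, $h'_\sigma$ and $B'$ for distances, hitting numbers and balls in $G'$.

**Step 1: compare shortest paths of $G$ and $G'$.** We show that $G'$ selects one shortest path of $G$ for each pair. Each path gets longer by less than $\sum_a2^{-(a+10)}\le2^{-10}<\frac1{1000}$. The only edges of $G$ with non-integer length are $vc$ and the pads $s_ks'_k$, and these are bridges. A bridge lies either on all or on none of the simple paths between two given vertices. So the $G$-lengths of two simple paths with the same ends are equal or differ by at least $1$. If $Q$ is a shortest path of $G'$ and $Q_1$ a shortest path of $G$ with the same ends, then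
$$|Q|_G\le|Q|_{G'}\le|Q_1|_{G'}<|Q_1|_G+\tfrac1{1000},$$
so $|Q|_G=|Q_1|_G$. This gives the following.

* Every shortest path of $G'$ is a shortest path of $G$.
* Shortest paths of $G'$ are unique: two different ones with the same ends would have the same $G$-length, but different edge sets have different increments (binary expansions).
* A unique shortest path of $G$ is a shortest path of $G'$.
* $d\le d'\le d+\frac1{1000}$.

Denote perturbed pad lengths by $L'$ (they may differ from pad to pad); all lie in $(L,L+\frac1{1000})$. Let $\max L'$ be the largest.

**Step 2: from a hitting set to a solution, at radius $r^+=r^*+\frac1{1000}$.** We check that the proof of Lemma 10 applies. The ball $B'_{2r^+}(v)$ has radius $2r+\frac12+\frac2{1000}$, so it contains $U$, $c$ and all $s_k$. All paths listed in Step 1 of that proof are unique shortest paths of $G$, so they are shortest in $G'$. They have length $\ge L>r^+$ and at most $\frac32r+\frac1{1000}\le2r^+$. The proof of Lemma 10 uses only that these paths are hit (with lengths measured in $G$). So $h'_{r^+}(v)\le h$ implies that the CSP is satisfiable.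

**Step 3: from a solution to a hitting set, for $\sigma\in[r^*,\max L')$.** We check the proof of Lemma 9. As $2\sigma<2r+1+\frac2{1000}<2r+\frac32$ and distances only increase, $B'_{2\sigma}(v)\cap X\subseteq U$. A shortest path of $G'$ in $X$ with $G'$-length greater than $\sigma\ge r+\frac14$ has integer $G$-length greater than $r+\frac14-\frac1{1000}$, hence at least $r+1$, and it is a shortest path of $G$. So Steps 3 and 4 of the proof of Lemma 9 apply verbatim with $G$-lengths, and $h'_\sigma(v)\le h$ if the CSP is satisfiable.

**Step 4: the remaining pairs.** We recheck Lemma 11 with $[r^*,\max L')$ in place of $[r^*,L)$.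

* $\sigma\ge6Z$. Distances within a cluster are at most $5Z+\frac1{1000}<6Z$, so again $Q_0$ hits everything except single pad edges. These matter only if $\sigma\in[L'/2,L')$ for some pad. For $u\ne v$ we still have $d'(u,s_k)\ge2.9r>2L'$ if $u\notin\{s_k,s'_k\}$, so at most one pad edge meets the ball, and $|Q_0|+1\le h$. For $u=v$ and $\sigma<r^*$, the ball is contained in $\{v,c,s_1,\dots,s_m\}$, because distances only increase. For $u=v$ and $\sigma\in[r^*,\max L')$, the set $Q_0\cup\{s_1,\dots,s_m\}$ of size $m+37q+2$ works. For $u=v$ and $\sigma\ge\max L'$, no pad edge is in the family and $Q_0$ suffices.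
* $\sigma<6Z$. As $2\sigma<12Z<\rho$, family paths use only short edges and lie in the cluster of $u$. If $\sigma<M$, edges at objects still have length $\ge4M$, and the bound by $7$ on a line did not use unit lengths (subpaths of lines are shortest paths in $G'$ by Step 1). If $\sigma\ge M$, define $T$ with the same numbers $\lambda(z)$. Edges at $z$ still have length $\ge\lambda(z)$, and Lemma 6.1 applies to $Q$ because $Q$ is a shortest path of $G$. In the last estimate $|Q|$ grows by less than $\frac1{1000}$, and $\frac38\sigma+52N+\frac1{1000}<\sigma$ still holds.

**Step 5: conclude.** If the CSP is satisfiable, Steps 3 and 4 give highway dimension $\le h$ for $G'$; conversely, highway dimension $\le h$ gives $h'_{r^+}(v)\le h$ and Step 2 applies. In every case the highway dimension of $G'$ is at most $(t+37)q+2$. At the single radius $r^+\in[r^*,\max L')$ the value of $r^+$-HD on $G'$ is $\le h$ iff the CSP is satisfiable. So $G'$ can replace $G$ in the proofs of (a), (b) and (c). $\blacksquare$
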